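\title{Finite graphs with discrete cubical homology in infinitely many degrees}

\begin{abstract}
The discrete cubical homology of a graph is built from graph maps of the cube graphs $Q_n$ into it. We disprove the conjecture that, for each finite graph, this homology vanishes in all sufficiently large degrees. The quotient of $Q_5$ by the antipodal map, a graph with $16$ vertices, has homology $\mathbb Z/2$ in every odd degree. More generally, the integral homology of every finite group $\Gamma$ is the discrete cubical homology of a graph with $|\Gamma|^4$ vertices. We also construct finite Cayley graphs whose homology has positive rank in every degree, with ranks bounded below by a polynomial of any prescribed degree.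
\end{abstract}

\section{The vanishing conjecture}\label{sec:intro}

All graphs in this paper are finite, simple and undirected. We call two vertices \emph{near} if they are equal or adjacent. A \emph{graph map} $f:H\to G$ is a map on vertices that sends adjacent vertices to near vertices; it may collapse edges. For $n\ge0$ let $Q_n$ be the graph on $\{0,1\}^n$ in which two vertices are adjacent if and only if they differ in exactly one coordinate. A \emph{singular $n$-cube} in $G$, or \emph{$n$-cube}, is a graph map $\sigma:Q_n\to G$. Its faces are the $(n-1)$-cubes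
\begin{align*}
(A_i\sigma)(a_1,\dots,a_{n-1})&=\sigma(a_1,\dots,a_{i-1},0,a_i,\dots,a_{n-1}),\\
(B_i\sigma)(a_1,\dots,a_{n-1})&=\sigma(a_1,\dots,a_{i-1},1,a_i,\dots,a_{n-1}),
\end{align*}
for $1\le i\le n$, and $\sigma$ is \emph{degenerate} if $A_i\sigma=B_i\sigma$ for some $i$, that is, if $\sigma$ does not depend on some coordinate. Let $C_n(G)$ be the free abelian group on all $n$-cubes modulo the subgroup generated by the degenerate ones; the nondegenerate $n$-cubes form a basis of $C_n(G)$. The boundary is
\[
\partial\sigma=\sum_{i=1}^n(-1)^i(A_i\sigma-B_i\sigma).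
\]
It is well defined on $C_n(G)$, because for $A_i\sigma=B_i\sigma$ the $i$th term cancels and all other faces are degenerate, and it satisfies $\partial\partial=0$. The \emph{discrete (singular) cubical homology} $\mathcal H_d(G)$ is the homology of the complex $C_*(G)$ in degree $d$. A graph map $\phi:X\to X'$ induces the chain map $\phi_*:C_*(X)\to C_*(X')$, $\sigma\mapsto\phi\circ\sigma$.

We write a $1$-cube as the pair $(v,w)$ of its values at $0$ and $1$, so that $\partial(v,w)=w-v$ and $(v,v)=0$ in $C_1(G)$. We write a $2$-cube, or \emph{square}, as the list $(v_0,v_1,v_2,v_3)$ of its values at $(0,0),(1,0),(1,1),(0,1)$; the condition is that cyclically consecutive entries are near. Then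
\begin{equation}\label{eq:square}
\partial(v_0,v_1,v_2,v_3)=(v_0,v_1)+(v_1,v_2)-(v_3,v_2)-(v_0,v_3).
\end{equation}
In particular $\partial(v,w,v,v)=(v,w)+(w,v)$, so modulo boundaries reversing an edge changes its sign.

\begin{example}\label{ex:cycle}
Let $Z_n$ be the cycle with vertex set $\mathbb Z/n$, $n\ge3$, and let $\gamma=\sum_{j}(j,j+1)$. For $n=3$ and $n=4$, formula \eqref{eq:square} for the squares $(0,1,2,0)$ and $(0,1,2,3)$ gives $\gamma$ up to reversal of edges, so $\gamma$ is a boundary. For $n\ge5$ define $\omega:C_1(Z_n)\to\mathbb Z$ by $\omega(j,j\pm1)=\pm1$. The value of $\omega$ on the boundary of a square is an integer of absolute value at most $4$, and modulo $n$ it equals $(v_1-v_0)+(v_2-v_1)-(v_2-v_3)-(v_3-v_0)=0$. So $\omega\partial=0$, while $\omega(\gamma)=n$: the class of $\gamma$ has infinite order.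
\end{example}

Thus the theory fills cycles of length three and four and sees longer ones. The argument of Example~\ref{ex:cycle}, that a square has perimeter four and four is less than five, will appear in both of our constructions. Two known results describe the higher degrees; we do not use them.
\begin{itemize}
\item[(i)] If $G$ contains no $3$-cycles or $4$-cycles, then $\mathcal H_d(G)=0$ for all $d\ge2$.
\item[(ii)] For every $d\ge1$ there are graphs $G$ with $\mathcal H_d(G)\ne0$.
\end{itemize}
By (ii), no single degree bounds the homology of all graphs. For a fixed graph $G$ one would still guess that a bound exists. The homology of a finite simplicial complex stops at its dimension; a cube $Q_n$ with far more vertices than $G$ can only map to $G$ by folding; (i) gives the bound $2$ in the absence of short cycles; and at the other extreme, complete graphs have the homology of a point (Lemma~\ref{lem:hamming}). The following conjecture is posed in \cite{BGJW}.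

\begin{quote}
\textbf{Conjecture.} For every graph $G$ there is an integer $N$ such that $\mathcal H_d(G)=0$ for all $d\ge N$.
\end{quote}

There is no dimension count behind this guess. If $vw$ is an edge of $G$, the cube sending $(1,\dots,1)$ to $w$ and every other vertex to $v$ is nondegenerate, so $C_n(G)\neq0$ for all $n$. In fact the conjecture is false. For $v\in\{0,1\}^5$ let $\bar v$ be its antipode, obtained by changing all coordinates, and let $Q_5/(v\sim\bar v)$ be the graph whose vertices are the pairs $\{v,\bar v\}$, two pairs being adjacent if they have adjacent representatives. This is the $16$-vertex, $5$-regular Clebsch graph, or folded $5$-cube.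

\begin{theorem}\label{thm:clebsch}
Let $G=Q_5/(v\sim\bar v)$. Then $\mathcal H_d(G)\cong\mathbb Z/2$ for every odd $d$, and $\mathcal H_d(G)=0$ for every even $d\ge2$. So no $N$ as in the conjecture exists for $G$.
\end{theorem}

\begin{theorem}\label{thm:groups}
For every finite group $\Gamma$ there is a finite connected graph $G_\Gamma$ with $|\Gamma|^4$ vertices such that $\mathcal H_d(G_\Gamma)\cong H_d(\Gamma;\mathbb Z)$ for all $d\ge0$.
\end{theorem}

Theorem~\ref{thm:clebsch} is the case $\Gamma=\mathbb Z/2$. In these examples the homology in positive degrees is torsion (Remark~\ref{rem:torsion}). The conjecture also fails rationally, in every degree.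

\begin{theorem}\label{thm:rational}
For every $m\ge1$ there is a finite connected graph $Y_m$ such that for all $k\ge0$
\[
\operatorname{rank}\mathcal H_{2k}(Y_m)\ge\binom{k+m-1}{m-1},\qquad \operatorname{rank}\mathcal H_{2k+1}(Y_m)\ge\binom{k+m-1}{m-1}.
\]
In particular, $\mathcal H_d(Y_1)\otimes\mathbb Q\ne0$ for every $d\ge0$.
\end{theorem}

The proof of Theorems~\ref{thm:clebsch} and~\ref{thm:groups} (Sections~\ref{sec:hamming}--\ref{sec:groups}) finds a finite graph with the homology of a point on which $\Gamma$ acts so that every $g\neq1$ moves every vertex by at least five; its chains are then a free resolution of $\mathbb Z$, and the quotient graph computes group homology. The proof of Theorem~\ref{thm:rational} (Sections~\ref{sec:algebra}--\ref{sec:rational}) is independent. It uses the ring structure on the chains of an abelian Cayley graph, and detects the powers of one $2$-cycle by the cup powers of one $2$-cocycle.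

We write $X\mathbin{\square}X'$ for the Cartesian product of graphs: $(v,v')$ and $(w,w')$ are adjacent if they agree in one coordinate and are adjacent in the other.

\section{Hamming graphs are acyclic}\label{sec:hamming}

A homotopy in this setting moves every vertex by at most one step.

\begin{lemma}\label{lem:homotopy}
Let $f,g:X\to X'$ be graph maps such that $f(v)$ and $g(v)$ are near for every vertex $v$. Then $f_*$ and $g_*$ are chain homotopic.
\end{lemma}

\begin{proof}
For an $n$-cube $\sigma$ in $X$ define $P\sigma:Q_{n+1}\to X'$ by $P\sigma(0,a)=f\sigma(a)$ and $P\sigma(1,a)=g\sigma(a)$. Edges in the first direction go to near vertices by hypothesis, and the other edges do because $f\sigma$ and $g\sigma$ are graph maps. We have $A_1P\sigma=f\sigma$, $B_1P\sigma=g\sigma$, $A_{i+1}P\sigma=PA_i\sigma$ and $B_{i+1}P\sigma=PB_i\sigma$. Hence $P\sigma$ is degenerate if $\sigma$ is, and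
\[
\partial P\sigma=-(f\sigma-g\sigma)+\sum_{i=1}^n(-1)^{i+1}(PA_i\sigma-PB_i\sigma)=g\sigma-f\sigma-P\partial\sigma.\qedhere
\]
\end{proof}

For a nonempty finite set $M$ let $K_M$ be the complete graph on $M$. The Hamming graph $K_M^{\square k}$ has vertex set $M^k$, two vertices being adjacent if they differ in exactly one coordinate; the distance between two vertices is the number of coordinates in which they differ. The \emph{augmentation} $\varepsilon:C_0(X)\to\mathbb Z$ sends every vertex to $1$.

\begin{lemma}\label{lem:hamming}
Let $X=K_M^{\square k}$ with $k\ge1$. Then $\varepsilon$ induces an isomorphism $\mathcal H_0(X)\cong\mathbb Z$, and $\mathcal H_d(X)=0$ for $d\ge1$.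
\end{lemma}

\begin{proof}
Fix $m_0\in M$ and let $r_j:X\to X$ replace the $j$th coordinate by $m_0$. If $v,w$ differ only in coordinate $i$, then $r_j(v)$ and $r_j(w)$ are equal for $i=j$ and adjacent otherwise, so $r_j$ is a graph map. Also $v$ is near $r_j(v)$. By Lemma~\ref{lem:homotopy} each $(r_j)_*$ is chain homotopic to the identity, hence so is $r_*$ for the constant map $r=r_k\cdots r_1$. A constant cube of positive dimension is degenerate, so $r_*=0$ in positive degrees, and $r_*(y)=\varepsilon(y)\,v_0$ in degree $0$, where $v_0=(m_0,\dots,m_0)$. Since $r_*$ induces the identity on homology, $\mathcal H_d(X)=0$ for $d\geq1$, and $\varepsilon$ and $1\mapsto[v_0]$ are mutually inverse in degree $0$.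
\end{proof}

What matters for us is that $K_M^{\square k}$ is acyclic and yet has diameter $k$ when $|M|\geq2$: there is room for symmetries that move every vertex far.

\section{Quotients by actions of displacement five}\label{sec:cover}

\subsection*{The folded $5$-cube in low degrees}
Let $G=Q_5/(v\sim\bar v)$, let $\pi:Q_5\to G$ be the projection, and let $t$ denote the antipodal map and its action on $C_*(Q_5)$, so $t^2=1$ and $\pi_*t=\pi_*$. Let $y_0$ be the vertex $00000$ and let $y_1\in C_1(Q_5)$ be the sum of the five edges of the path
\[
00000\to10000\to11000\to11100\to11110\to11111 .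
\]
Then $\partial y_1=(t-1)y_0$, so $\gamma=\pi_*y_1$ is a cycle, a pentagon in $G$.

\emph{The cycle $2\gamma$ is a boundary.} We have $\partial(1+t)y_1=(1+t)(t-1)y_0=0$. By Lemma~\ref{lem:hamming} there is $y_2$ with $\partial y_2=(1+t)y_1$, and $\partial\pi_*y_2=2\gamma$.

\emph{The cycle $\gamma$ is not a boundary.} The neighbors of $\pi(v)$ are the vertices $\pi(v')$ with $v'$ adjacent to $v$. Three coordinate changes lead from $v$ to a vertex at distance $1$ or $3$, which is neither $v$ nor $\bar v$, so $G$ has no triangle. Let $\nu:C_1(G)\to\mathbb Z/2$ send every nondegenerate $1$-cube to $1$. A square cannot have exactly one nondegenerate side, since the other three sides would force all corners to be equal, nor exactly three, since these would form a triangle. So $\nu\partial=0$, while $\nu(\gamma)=5\neq0$ in $\mathbb Z/2$.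

The construction does not stop. Since $\partial(t-1)y_2=(t-1)(1+t)y_1=0$, there is $y_3$ with $\partial y_3=(t-1)y_2$; then there is $y_4$ with $\partial y_4=(1+t)y_3$, and so on. For odd $d$, $\pi_*y_d$ is a cycle and $2\pi_*y_d=\partial\pi_*y_{d+1}$. The difficulty is to show that these cycles are not boundaries. For this we show that $C_*(G)$ is exactly the quotient of $C_*(Q_5)$ by $t$, and let homological algebra do the rest.

\subsection*{Group homology}
Let $\Gamma$ be a group and $\mathbb Z\Gamma$ its group ring; $\mathbb Z$ denotes the trivial module. For a left $\mathbb Z\Gamma$-module $L$, the group $\mathbb Z\otimes_{\mathbb Z\Gamma}L$ is the quotient of $L$ by the subgroup generated by the elements $gy-y$. If $L$ is the free abelian group on a set on which $\Gamma$ acts freely, then $L$ is a free $\mathbb Z\Gamma$-module on a system of orbit representatives, and $\mathbb Z\otimes_{\mathbb Z\Gamma}L$ is the free abelian group on the orbits. A \emph{free resolution} of $\mathbb Z$ is an exact sequence $\cdots\to F_1\to F_0\to\mathbb Z\to0$ of $\mathbb Z\Gamma$-modules with all $F_d$ free.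 The groups $H_d(\mathbb Z\otimes_{\mathbb Z\Gamma}F_*)$ do not depend, up to isomorphism, on the free resolution; they are the groups $H_d(\Gamma;\mathbb Z)$.

\subsection*{The covering lemma}
Let $\Gamma$ act on a graph $X$ by automorphisms. The quotient graph $X/\Gamma$ has the orbits as vertices, and distinct orbits are adjacent if they have adjacent representatives. The projection $\pi:X\to X/\Gamma$ is a graph map, and $\Gamma$ acts on $C_*(X)$ by $g\cdot\sigma=g\circ\sigma$.

\begin{lemma}\label{lem:cover}
Suppose that $d_X(v,gv)\ge5$ for all vertices $v$ and all $g\ne1$. Then each $C_n(X)$ is a free $\mathbb Z\Gamma$-module, and $\pi_*$ induces an isomorphism of complexes $\mathbb Z\otimes_{\mathbb Z\Gamma}C_*(X)\cong C_*(X/\Gamma)$.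
\end{lemma}

\begin{proof}
Put $G=X/\Gamma$. The hypothesis says that the action on vertices is free and that
\begin{equation}\label{eq:far}
\text{two vertices of one orbit at distance at most $4$ are equal.}
\end{equation}

\emph{Step 1: steps lift uniquely.} Let $u$ be a vertex of $X$ and $y$ a vertex of $G$ near $\pi(u)$. We claim that exactly one vertex $u'$ near $u$ has $\pi(u')=y$. If $y=\pi(u)$, take $u'=u$. Otherwise some edge joins a vertex $gu$ to a representative $w$ of $y$; take $u'=g^{-1}w$. Two such vertices $u'$ lie in one orbit at distance at most $2$, so they are equal by \eqref{eq:far}.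

\emph{Step 2: cubes lift uniquely.} Let $\sigma:Q_n\to G$ be a cube, $o=(0,\dots,0)$, and $\pi(u)=\sigma(o)$. We claim that exactly one cube $\tilde\sigma:Q_n\to X$ has $\pi\tilde\sigma=\sigma$ and $\tilde\sigma(o)=u$. By Step 1 the value of $\tilde\sigma$ at a vertex determines its values at the neighbors, and $Q_n$ is connected; this gives uniqueness. For existence, encode a walk $o=a^0,a^1,\dots,a^l$ in $Q_n$ by the word $i_1\cdots i_l$ of the coordinates changed. By Step 1 there is a unique sequence $u=u_0,u_1,\dots,u_l$ with $u_j$ near $u_{j-1}$ and $\pi(u_j)=\sigma(a^j)$. We show that $u_l$ depends only on the end vertex $a^l$. By swapping neighboring letters and deleting factors $ii$, every word is reduced to the increasing list of the letters that occur an odd number of times, and this list is determined by $a^l$. So it suffices to show that one such move does not change $u_l$. The walks before and after the move agree outside the two letters concerned, so it suffices to compare the lifts right after these letters.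
\begin{itemize}
\item A factor $ii$ gives $a^{j+2}=a^j$. Both $u_j$ and $u_{j+2}$ are near $u_{j+1}$ and lie over $\sigma(a^j)$, so $u_{j+2}=u_j$ by Step 1.
\item The factors $ii'$ and $i'i$ lead from $a^j$ to the same vertex $a^{j+2}$. The two lifts $u_{j+2}$, $u'_{j+2}$ lie in one orbit, each within distance $2$ of $u_j$, so they are equal by \eqref{eq:far}.
\end{itemize}
Define $\tilde\sigma(a)$ as the end of the lift of any walk from $o$ to $a$. If $a'$ is adjacent to $a$, extend such a walk by the edge $aa'$; this shows that $\tilde\sigma(a')$ is near $\tilde\sigma(a)$.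

\emph{Step 3: a cube $\tilde\sigma$ in $X$ is degenerate if and only if $\pi\tilde\sigma$ is.} If $A_i\tilde\sigma=B_i\tilde\sigma$, apply $\pi$. Conversely, if $A_i\pi\tilde\sigma=B_i\pi\tilde\sigma$, then for each $a$ the vertices $A_i\tilde\sigma(a)$ and $B_i\tilde\sigma(a)$ are near and lie in one orbit, so they are equal.

\emph{Conclusion.} The group $\Gamma$ permutes the nondegenerate $n$-cubes of $X$, freely because $g\tilde\sigma=\tilde\sigma$ implies $g\tilde\sigma(o)=\tilde\sigma(o)$. So $C_n(X)$ is free over $\mathbb Z\Gamma$, and $\mathbb Z\otimes_{\mathbb Z\Gamma}C_n(X)$ has the orbits as a basis. By Steps 2 and 3, $\pi$ maps the nondegenerate cubes of $X$ onto those of $G$. If $\pi\tilde\sigma=\pi\tilde\sigma'$, then $\tilde\sigma'(o)=g\tilde\sigma(o)$ for some $g$, and $\tilde\sigma'=g\tilde\sigma$ by the uniqueness in Step 2. So the chain map $\pi_*$ induces a bijection from a basis of $\mathbb Z\otimes_{\mathbb Z\Gamma}C_n(X)$ to a basis of $C_n(G)$.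
\end{proof}

The full strength of the hypothesis is used only for the swap $ii'\leftrightarrow i'i$, that is, to lift squares. It cannot be weakened.

\begin{remark}[the constant $5$ is sharp]\label{rem:sharp}
The antipodal map of $Q_4$ has displacement $4$. In the quotient, the classes of $0000,1000,1100,1110$ form a square, since $1110$ is adjacent to $\overline{0000}$; lifting its perimeter from $0000$ ends at $1111$, so the square does not lift. The conclusion of the lemma fails too. The antipode preserves the parity of the number of ones, so the quotient is bipartite with parts of size $4$, and the four neighbors of a vertex of $Q_4$ lie in four different orbits; hence the quotient is $K_{4,4}$. By Lemma~\ref{lem:hamming}, $C_*(Q_4)$ is a free resolution of $\mathbb Z$ over the group ring of $\mathbb Z/2$, so the conclusion of Lemma~\ref{lem:cover} would give $\mathcal H_1(K_{4,4})\cong H_1(\mathbb Z/2;\mathbb Z)$, which is $\mathbb Z/2$ by the computation in Section~\ref{sec:groups}. But $\mathcal H_1(K_{4,4})=0$. Fix vertices $a_0,b_0$ in the two parts and let $a,b$ range over the parts. Modulo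 boundaries, $(b,a)\equiv-(a,b)$, and \eqref{eq:square} for the square $(a,b,a_0,b_0)$ gives $(a,b)\equiv(a_0,b)+(a,b_0)-(a_0,b_0)$. So every $1$-cycle is homologous to a cycle that is a combination of the seven cubes $(a_0,b)$, $(a,b_0)$. A vertex $a\neq a_0$ or $b\ne b_0$ lies on only one of them, whose coefficient must therefore be zero; what is left is a multiple of $(a_0,b_0)$, which is a cycle only if it is zero.
\end{remark}

\section{Group homology from graphs}\label{sec:groups}

\begin{proof}[Proof of Theorem~\ref{thm:groups}]
Let $X=K_\Gamma^{\square5}$, with vertex set $\Gamma^5$, and let $\Gamma$ act by left multiplication in all five coordinates. This action is by automorphisms, and $g\ne1$ changes every coordinate, so $d_X(v,gv)=5$. By Lemma~\ref{lem:hamming} the sequence $\cdots\to C_1(X)\to C_0(X)\to\mathbb Z\to0$ is exact, and by Lemma~\ref{lem:cover} it is a free resolution of $\mathbb Z$ over $\mathbb Z\Gamma$. The graph $G_\Gamma=X/\Gamma$ is connected because $X$ is, it has $|\Gamma|^5/|\Gamma|=|\Gamma|^4$ vertices, and Lemma~\ref{lem:cover} gives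
\[
\mathcal H_d(G_\Gamma)\cong H_d\bigl(\mathbb Z\otimes_{\mathbb Z\Gamma}C_*(X)\bigr)\cong H_d(\Gamma;\mathbb Z).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:clebsch}]
For $\Gamma=\mathbb Z/2=\{1,t\}$ the graph $X$ above is $Q_5$ and $t$ acts as the antipodal map, so $G_\Gamma=G$. In $\mathbb Z\Gamma$ we have $(t-1)(a+bt)=(a-b)(t-1)$ and $(1+t)(a+bt)=(a+b)(1+t)$. So the image of $1+t$ and the kernel of $t-1$ are both $\mathbb Z(1+t)$, while the image of $t-1$, the kernel of $1+t$ and the kernel of $a+bt\mapsto a+b$ are all $\mathbb Z(t-1)$. Hence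
\[
\cdots\xrightarrow{\,t-1\,}\mathbb Z\Gamma\xrightarrow{\,1+t\,}\mathbb Z\Gamma\xrightarrow{\,t-1\,}\mathbb Z\Gamma\longrightarrow\mathbb Z\longrightarrow0
\]
is a free resolution. Applying $\mathbb Z\otimes_{\mathbb Z\Gamma}-$ sets $t=1$ and yields $\cdots\xrightarrow{0}\mathbb Z\xrightarrow{2}\mathbb Z\xrightarrow{0}\mathbb Z$, where the map out of degree $d\ge1$ is $0$ for odd $d$ and $2$ for even $d$. Its homology is $\mathbb Z/2$ for odd $d$ and $0$ for even $d\ge2$.
\end{proof}

Since the folded $5$-cube has no triangle and $\mathcal H_3\neq0$, the exclusion of $4$-cycles in the known result (i) cannot be dropped.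

\begin{remark}\label{rem:torsion}
For $d\ge1$ the group $\mathcal H_d(G_\Gamma)$ is annihilated by $|\Gamma|$. The proof of Lemma~\ref{lem:hamming} provides additive maps $h:C_d(X)\to C_{d+1}(X)$ with $\partial h+h\partial=\mathrm{id}$ in positive degrees. The average $h'=\sum_{g}ghg^{-1}$ commutes with $\Gamma$, so it descends to $C_*(G_\Gamma)$, and $\partial h'+h'\partial=|\Gamma|\cdot\mathrm{id}$ in positive degrees.
\end{remark}

\section{Products and cup products on abelian Cayley graphs}\label{sec:algebra}

By Remark~\ref{rem:torsion}, classes of infinite order require another mechanism. On a Cayley graph of an abelian group, cubes can be multiplied, so a single $2$-cycle $x$ produces cycles $x^k$ in all even degrees. To show that no multiple of $x^k$ is a boundary we need a homomorphism $C_{2k}\to\mathbb Z$ that vanishes on boundaries and not on $x^k$. The candidate is the $k$th cup power of a $2$-cocycle $c$ with $c(x)=1$. It can be evaluated on $x^k$ if $c$ treats the product as a first derivative at the origin treats the product of polynomials; the cup power then behaves like the $k$th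 derivative and gives $k!$. This section makes the analogy precise.

Let $\Lambda$ be a finite abelian group, $S=-S$ a subset of $\Lambda\setminus\{0\}$, and $Y=\mathrm{Cay}(\Lambda,S)$ the graph on $\Lambda$ in which $g,h$ are adjacent if $h-g\in S$. Write $C=C_*(Y)$.

\subsection*{Differential graded rings}
A \emph{differential graded ring} is a graded ring $R=\bigoplus_{d\geq0}R_d$ with an additive map $\partial$ of degree $-1$ such that $\partial\partial=0$ and $\partial(yy')=\partial y\cdot y'+(-1)^{|y|}y\cdot\partial y'$ (Leibniz rule), where $|y|$ is the degree of a homogeneous element. The tensor power $R^{\otimes r}$ over $\mathbb Z$ is again one, with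
\begin{align}
(y_1\otimes\cdots\otimes y_r)(y'_1\otimes\cdots\otimes y'_r)&=(-1)^{\sum_{i>j}|y_i||y'_j|}\;y_1y'_1\otimes\cdots\otimes y_ry'_r,\label{eq:koszul}\\
\partial(y_1\otimes\cdots\otimes y_r)&=\sum_{j}(-1)^{|y_1|+\dots+|y_{j-1}|}\;y_1\otimes\cdots\otimes\partial y_j\otimes\cdots\otimes y_r,\notag
\end{align}
and $R^{\otimes0}=\mathbb Z$ in degree $0$. For two factors, both sides of the Leibniz rule for $(y\otimes z)(y'\otimes z')$ expand to $(-1)^{|z||y'|}$ times
\[
\partial y\,y'\otimes zz'+(-1)^{|y|}y\,\partial y'\otimes zz'+(-1)^{|y|+|y'|}yy'\otimes\partial z\,z'+(-1)^{|y|+|y'|+|z|}yy'\otimes z\,\partial z',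
\]
and the general case follows by induction from $R^{\otimes r}=R^{\otimes(r-1)}\otimes R$.

\subsection*{The product}
For a $p$-cube $\sigma$ and a $q$-cube $\tau$ in $Y$ put $(\sigma\tau)(a,b)=\sigma(a)+\tau(b)$ for $a\in Q_p$, $b\in Q_q$. Changing one coordinate changes the value by an element of $S\cup\{0\}$, so $\sigma\tau$ is a $(p+q)$-cube, and it is degenerate if $\sigma$ or $\tau$ is. Its faces are $A_i(\sigma\tau)=(A_i\sigma)\tau$ for $i\le p$ and $A_{p+j}(\sigma\tau)=\sigma(A_j\tau)$ for $j\le q$, and the same holds for the faces $B$. This gives the Leibniz rule, so $C$ is a differential graded ring; its unit is the vertex $0\in\Lambda$. Multiplying by a vertex translates a cube. Extended by zero to positive degrees, $\varepsilon:C\to\mathbb Z$ is a ring homomorphism, and $\varepsilon\partial=0$.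

\subsection*{The diagonal}
A cup product of $r$ cochains needs a rule that cuts a cube into $r$ faces, compatibly with the boundary and with the product. We set the rule up once, on a universal ring of faces, where it is enough to check everything on three generators.

Let $\mathcal K$ be the free abelian group on all words in the letters $\mathbf 0,\mathbf 1,\mathbf e$, with concatenation as product. The degree $|w|$ of a word is its number of letters $\mathbf e$, and $\mathcal K_n$ is the span of the words of length $n$. Define $\partial w=\sum_{i=1}^{|w|}(-1)^i(w^{i,\mathbf 0}-w^{i,\mathbf 1})$, where $w^{i,\mathbf 0}$ and $w^{i,\mathbf 1}$ arise by replacing the $i$th letter $\mathbf e$ by $\mathbf 0$ and $\mathbf 1$; thus $\partial\mathbf e=\mathbf 1-\mathbf 0$. The Leibniz rule is read off from this formula. It implies $\partial\partial(ww')=\partial\partial w\cdot w'+w\cdot\partial\partial w'$, so $\partial\partial=0$ because this holds on letters. Let $\varepsilon:\mathcal K\to\mathbb Z$ be $1$ on words of degree $0$ and $0$ on the others.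

A word $w$ of length $n$ names a face of $Q_n$: the letters $\mathbf 0,\mathbf 1$ fix coordinates and the letters $\mathbf e$ leave them free. For an $n$-cube $\sigma$ let $\sigma_\sharp(w)\in C_{|w|}$ be the restriction of $\sigma$ to this face, with the free coordinates in their order. Then $\sigma_\sharp:\mathcal K_n\to C$ preserves degrees, commutes with $\partial$ since $A_i\sigma_\sharp(w)=\sigma_\sharp(w^{i,\mathbf 0})$ and $B_i\sigma_\sharp(w)=\sigma_\sharp(w^{i,\mathbf 1})$, and satisfies $\varepsilon\sigma_\sharp=\varepsilon$ and $\sigma_\sharp(\mathbf e^n)=\sigma$.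

For $r\ge0$ let $\nabla_r:\mathcal K\to\mathcal K^{\otimes r}$ be the ring homomorphism with
\[
\nabla_r(\mathbf 0)=\mathbf 0^{\otimes r},\qquad\nabla_r(\mathbf 1)=\mathbf 1^{\otimes r},\qquad\nabla_r(\mathbf e)=\sum_{j=1}^r\mathbf 0^{\otimes(j-1)}\otimes\mathbf e\otimes\mathbf 1^{\otimes(r-j)} .
\]
The last sum is a staircase path from $(0,\dots,0)$ to $(1,\dots,1)$ that replaces the diagonal of the $r$-cube. We have $\nabla_0=\varepsilon$ and $\nabla_1=\mathrm{id}$. The map $\nabla_r$ preserves degrees and sends $\mathcal K_n$ into $\mathcal K_n^{\otimes r}$. Expanding the product $\nabla_r(\mathbf e)^n$ shows that $\nabla_r(\mathbf e^n)$ is a signed sum of terms $w_1\otimes\cdots\otimes w_r$ in which, for each position $i$, exactly one $w_j$ has the letter $\mathbf e$ at position $i$. For an $n$-cube $\sigma$ put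
\[
\Delta_r(\sigma)=\sigma_\sharp^{\otimes r}\,\nabla_r(\mathbf e^n)\in C^{\otimes r}.
\]

\begin{lemma}\label{lem:diagonal}
The maps $\Delta_r:C\to C^{\otimes r}$ are well defined and preserve degrees, $\Delta_0=\varepsilon$, $\Delta_1=\mathrm{id}$, and:
\begin{itemize}
\item[(a)] $\partial\Delta_r=\Delta_r\partial$;
\item[(b)] $\Delta_r(yy')=\Delta_r(y)\Delta_r(y')$ for all $y,y'\in C$;
\item[(c)] $\varepsilon_j\Delta_r=\Delta_{r-1}$ for $1\le j\le r$, where $\varepsilon_j:C^{\otimes r}\to C^{\otimes(r-1)}$ applies $\varepsilon$ to the $j$th tensor factor.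
\end{itemize}
\end{lemma}

\begin{proof}
If $\sigma$ does not depend on coordinate $i$, then in each term of $\nabla_r(\mathbf e^n)$ some $w_j$ leaves coordinate $i$ free, so $\sigma_\sharp(w_j)$ is degenerate and the term maps to zero. So $\Delta_r$ is well defined. The values of $\Delta_0$ and $\Delta_1$ follow from those of $\nabla_0$ and $\nabla_1$.

(a) First, $\partial\nabla_r=\nabla_r\partial$. On $\mathbf 0$, $\mathbf 1$ and the empty word both sides vanish, and on $\mathbf e$ the sum telescopes:
\[
\partial\nabla_r(\mathbf e)=\sum_{j=1}^r\bigl(\mathbf 0^{\otimes(j-1)}\otimes\mathbf 1^{\otimes(r-j+1)}-\mathbf 0^{\otimes j}\otimes\mathbf 1^{\otimes(r-j)}\bigr)=\mathbf 1^{\otimes r}-\mathbf 0^{\otimes r}.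
\]
By the Leibniz rule in $\mathcal K$ and in $\mathcal K^{\otimes r}$, the identity for $w$ and $w'$ implies it for $ww'$. Therefore
\[
\partial\Delta_r\sigma=\sigma_\sharp^{\otimes r}\nabla_r(\partial\mathbf e^n)=\sum_{i=1}^n(-1)^i\,\sigma_\sharp^{\otimes r}\bigl(\nabla_r(\mathbf e^{i-1}\mathbf 0\,\mathbf e^{n-i})-\nabla_r(\mathbf e^{i-1}\mathbf 1\,\mathbf e^{n-i})\bigr).
\]
Now $\nabla_r(\mathbf e^{i-1}\mathbf 0\,\mathbf e^{n-i})=\nabla_r(\mathbf e^{i-1})\,\mathbf 0^{\otimes r}\,\nabla_r(\mathbf e^{n-i})$ arises from $\nabla_r(\mathbf e^{n-1})$ by inserting $\mathbf 0$ at position $i$ of every word, with no change of sign since $|\mathbf 0|=0$; and $\sigma_\sharp$ of a word $w$ with $\mathbf 0$ inserted at position $i$ is $(A_i\sigma)_\sharp(w)$. So this term contributes $\Delta_r(A_i\sigma)$. The same argument with $\mathbf 1$ in place of $\mathbf 0$ gives $\Delta_r(B_i\sigma)$.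

(b) Let $\sigma$ be a $p$-cube and $\tau$ a $q$-cube. Then $\nabla_r(\mathbf e^{p+q})=\nabla_r(\mathbf e^p)\nabla_r(\mathbf e^q)$, and $(\sigma\tau)_\sharp(ww')=\sigma_\sharp(w)\tau_\sharp(w')$ for words $w,w'$ of lengths $p,q$. The sign in \eqref{eq:koszul} depends only on degrees, which $\sigma_\sharp$ and $\tau_\sharp$ preserve.

(c) Define $\varepsilon_j$ on $\mathcal K^{\otimes r}$ in the same way. It is a ring homomorphism: applied to \eqref{eq:koszul}, both sides vanish unless $|y_j|=|y'_j|=0$, and then the $j$th factor does not enter the sign. The ring homomorphisms $\varepsilon_j\nabla_r$ and $\nabla_{r-1}$ agree on $\mathbf 0$ and $\mathbf 1$. They agree on $\mathbf e$, because $\varepsilon_j$ kills the $j$th term of $\nabla_r(\mathbf e)$ and deletes a factor $\mathbf 0$ or $\mathbf 1$ from the others. So $\varepsilon_j\nabla_r=\nabla_{r-1}$, and $\varepsilon\sigma_\sharp=\varepsilon$ transfers this to $C$.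
\end{proof}

\subsection*{Additive cocycles}
Let $q\ge1$. An \emph{additive cocycle of degree $q$} is a homomorphism $\omega:C\to\mathbb Z$ that vanishes on $C_d$ for $d\neq q$ and satisfies
\[
\omega\partial=0,\qquad\omega(yy')=\varepsilon(y)\omega(y')+\omega(y)\varepsilon(y')\quad\text{for all }y,y'\in C .
\]
It suffices to check the second condition on cubes $y,y'$, and both sides vanish unless $|y|+|y'|=q$. So it says that $\omega$ is invariant under translations and vanishes on products of two cubes of positive dimension.

For additive cocycles $\omega_1,\dots,\omega_r$ define the \emph{cup product}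
\[
\langle\omega_1,\dots,\omega_r\rangle=(\omega_1\otimes\cdots\otimes\omega_r)\circ\Delta_r:C\to\mathbb Z,
\]
where $(\omega_1\otimes\cdots\otimes\omega_r)(y_1\otimes\cdots\otimes y_r)=\prod_j\omega_j(y_j)$. Thus $\langle\,\rangle=\varepsilon$ and $\langle\omega\rangle=\omega$. The cup product vanishes on boundaries: by Lemma~\ref{lem:diagonal}(a), $\Delta_r\partial y=\partial\Delta_ry$, and every term of $\partial(y_1\otimes\cdots\otimes y_r)$ has a factor $\partial y_j$, on which $\omega_j$ vanishes.

\begin{example}\label{ex:cc}
Let $c$ be an additive cocycle of degree $2$ and let $\sigma,\tau$ be squares. In $\nabla_2(\mathbf e^4)=(\mathbf e\otimes\mathbf 1+\mathbf 0\otimes\mathbf e)^4$ six terms have both words of degree $2$. Two of them are $\mathbf{ee00}\otimes\mathbf{11ee}$ and $\mathbf{00ee}\otimes\mathbf{ee11}$, with signs $+$ and $(-1)^{2\cdot2}=+$. For these, the faces of $\sigma\tau$ are translates of $\sigma$ and $\tau$, so each term contributes $c(\sigma)c(\tau)$. In the other four terms, such as $\pm\,\mathbf{e0e0}\otimes\mathbf{1e1e}$, the faces are products of an edge of $\sigma$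 and an edge of $\tau$, on which $c$ vanishes. So $\langle c,c\rangle(\sigma\tau)=2c(\sigma)c(\tau)$, and by bilinearity $\langle c,c\rangle(x^2)=2c(x)^2$ for all $x\in C_2$.
\end{example}

The next lemma performs this computation in general, one factor at a time.

\begin{lemma}\label{lem:peel}
Let $\omega_1,\dots,\omega_r$ be additive cocycles of degrees $q_1,\dots,q_r\in\{1,2\}$, with at most one $q_j$ equal to $1$. For $x\in C_2$ and $y\in C$,
\[
\langle\omega_1,\dots,\omega_r\rangle(xy)=\sum_{j:\,q_j=2}\omega_j(x)\,\langle\omega_1,\dots,\widehat{\omega_j},\dots,\omega_r\rangle(y),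
\]
where the hat marks an omitted entry.
\end{lemma}

\begin{proof}
Write $\Delta_rx=\sum x^{(1)}\otimes\cdots\otimes x^{(r)}$ and $\Delta_ry=\sum y^{(1)}\otimes\cdots\otimes y^{(r)}$ with homogeneous factors. By Lemma~\ref{lem:diagonal}(b) and additivity, the left side is
\[
\sum\sum\pm\prod_{j=1}^r\Bigl(\varepsilon(x^{(j)})\,\omega_j(y^{(j)})+\omega_j(x^{(j)})\,\varepsilon(y^{(j)})\Bigr),
\]
with the sign from \eqref{eq:koszul}. A summand vanishes unless $|x^{(j)}|\in\{0,q_j\}$ for every $j$. The degrees $|x^{(j)}|$ add up to $2$, and the splitting $2=1+1$ would need two indices with $q_j=1$; this is where the hypothesis is used. So in a nonzero summand one index $j$ has $|x^{(j)}|=q_j=2$ and all other $x^{(i)}$ have degree $0$. Then the sign is $+$, the $j$th factor is $\omega_j(x^{(j)})\varepsilon(y^{(j)})$, and the $i$th factor is $\varepsilon(x^{(i)})\omega_i(y^{(i)})$ for $i\neq j$. The left side therefore equals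
\[
\sum_{j:\,q_j=2}\Bigl(\sum\omega_j(x^{(j)})\prod_{i\ne j}\varepsilon(x^{(i)})\Bigr)\Bigl(\sum\varepsilon(y^{(j)})\prod_{i\ne j}\omega_i(y^{(i)})\Bigr).
\]
By Lemma~\ref{lem:diagonal}(c), applied $r-1$ times in the first bracket and once in the second, the brackets are $\omega_j(x)$ and $\langle\omega_1,\dots,\widehat{\omega_j},\dots,\omega_r\rangle(y)$.
\end{proof}

\section{A Cayley graph with an additive $2$-cocycle}\label{sec:theta}

We need a Cayley graph $Y$ with a $2$-cycle $x$ and an additive cocycle $c$ such that $c(x)=1$. For $x$ we take a sphere made of squares, with edge graph $\Theta$, and $c$ should count how often one chosen square is covered. To make this count translation invariant, we let the oriented edges of $\Theta$ be the generators of $Y$, so that every edge of $Y$ remembers an edge of $\Theta$ through the difference of its ends. The perimeter of a square of $Y$ then gives a short cycle of $\Theta$. Two properties are required. Every short cycle of $\Theta$ must be a face, so that the count makes sense. And the six faces of a $3$-cube must not be able to cover the sphere, so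 that the count is a cocycle. The second property excludes $\Theta=Q_3$, whose six squares form the boundary of the identity $3$-cube; we use a sphere with eight squares.

\subsection*{The graph $\Theta$}
Let $\Theta$ have vertex set $V=\{u_+,u_-\}\cup\{u_i:i\in\mathbb Z/8\}$ and the $16$ edges $u_iu_{i+1}$, $u_+u_i$ for even $i$, and $u_iu_-$ for odd $i$ (Figure~\ref{fig:theta}). It is connected, and bipartite with parts $\{u_+\}\cup\{u_i:i\text{ odd}\}$ and $\{u_-\}\cup\{u_i:i\text{ even}\}$. Call an orientation of an edge \emph{downward} if it goes from $u_+$ to an even $u_i$, from an even $u_i$ to an odd $u_j$, or from an odd $u_j$ to $u_-$.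

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95,v/.style={circle,draw,fill=white,inner sep=1pt,minimum size=6mm,font=\small}]
\node[v] (P) at (0,0) {$u_+$};
\foreach \x in {0,2,4,6} {\node[v] (u\x) at ({45*\x}:1.5) {$u_{\x}$}; \draw[->] (P)--(u\x);}
\foreach \x in {1,3,5,7} {\node[v] (u\x) at ({45*\x}:2.3) {$u_{\x}$}; \node[v] (m\x) at ({45*\x}:3.6) {$u_-$}; \draw[->] (u\x)--(m\x);}
\foreach \x/\y in {0/1,0/7,2/1,2/3,4/3,4/5,6/5,6/7} {\draw[->] (u\x)--(u\y);}
\foreach \x/\y in {0/45,2/135,4/225,6/315} {\node at (\y:1.1) {$f_{\x}$};}
\foreach \x/\y in {1/90,3/180,5/270,7/0} {\node at (\y:2.5) {$f_{\x}$};}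
\end{tikzpicture}
\caption{The graph $\Theta$; the four outer vertices labeled $u_-$ are one vertex. Arrows show the downward orientation of the edges. The eight regions are the $4$-cycles $f_0,\dots,f_7$, each traversed counterclockwise, and each has one source and one opposite sink.}
\label{fig:theta}
\end{figure}

Let $\mathcal E$ be the free abelian group on the $16$ downward edges $[v\to w]$, and put $[w\to v]=-[v\to w]$. Let $\|z\|$ be the sum of the absolute values of the coefficients of $z\in\mathcal E$. Let $\chi_v$ $(v\in V)$ be the standard basis of $\mathbb Z^V$, and define $\mathrm d:\mathcal E\to\mathbb Z^V$ by $\mathrm d[v\to w]=\chi_w-\chi_v$. For $i\in\mathbb Z/8$ put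
\begin{equation}\label{eq:faces}
f_i=\begin{cases}[u_+\to u_i]+[u_i\to u_{i+1}]-[u_{i+2}\to u_{i+1}]-[u_+\to u_{i+2}],& i\text{ even},\\[2pt] [u_{i+1}\to u_i]+[u_i\to u_-]-[u_{i+2}\to u_-]-[u_{i+1}\to u_{i+2}],& i\text{ odd}.\end{cases}
\end{equation}
All edges in \eqref{eq:faces} are written downward, and $f_i$ is the oriented $4$-cycle through $u_i,u_{i+1},u_{i+2}$ and $u_+$ or $u_-$.

\begin{lemma}\label{lem:theta}
\begin{itemize}
\item[(a)] For integers $n_i$, $\sum_in_if_i=0$ if and only if all $n_i$ are equal. In particular $\sum_if_i=0$, and $\sum_in_if_i=0$ with $\sum_i|n_i|<8$ forces all $n_i=0$.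
\item[(b)] If $z\in\mathcal E$ is nonzero, $\mathrm dz=0$ and $\|z\|\le4$, then $z=\pm f_i$ for a unique $i$ and a unique sign.
\end{itemize}
\end{lemma}

\begin{proof}
(a) From \eqref{eq:faces}, the coefficients of $\sum_in_if_i$ are, for even $j$ and odd $l$,
\[
\begin{array}{c|cccc}
\text{edge}&[u_+\to u_j]&[u_j\to u_{j+1}]&[u_j\to u_{j-1}]&[u_l\to u_-]\\\hline
\text{coefficient}&n_j-n_{j-2}&n_j-n_{j-1}&n_{j-1}-n_{j-2}&n_l-n_{l-2}
\end{array}
\]
They vanish if all $n_i$ are equal. Conversely, the two middle columns give $n_j=n_{j-1}=n_{j-2}$ for all even $j$.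

(b) Orient each edge in the support of $z$ so that its coefficient is positive. Since $\mathrm dz=0$, a vertex that is entered by such an edge is also left by one. Following these edges until a vertex repeats gives a directed cycle in the support. Each edge carries one orientation only, so the cycle has length at least $3$, hence at least $4$ because $\Theta$ is bipartite. As $\|z\|\le4$, the chain $z$ is exactly this oriented $4$-cycle. We list the $4$-cycles of $\Theta$. None avoids both $u_+$ and $u_-$, since the remaining graph is an $8$-cycle. None contains both: vertices of a $4$-cycle in opposite parts are adjacent on it, and $u_+,u_-$ are not adjacent. If the cycle contains $u_+$ only, the vertex opposite to $u_+$ is in the same part, so it is some $u_l$ with $l$ odd; the common neighbors of $u_+$ and $u_l$ are $u_{l-1},u_{l+1}$, and $z=\pm f_{l-1}$. If it contains $u_-$ only, the opposite vertex is some $u_j$ with $j$ even, the common neighbors are $u_{j-1},u_{j+1}$, and $z=\pm f_{j-1}$. Two different expressions $z=\pm f_i$ would give a nontrivial relation with $\sum|n_i|=2$, contrary to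 (a).
\end{proof}

\subsection*{The graph $Y$}
From now on
\[
\Lambda=\Bigl\{g\in(\mathbb Z/5)^V:\sum_{v}g_v=0\Bigr\},\qquad S=\{\chi_w-\chi_v: v,w\text{ adjacent in }\Theta\},\qquad Y=\mathrm{Cay}(\Lambda,S),
\]
where $\chi_v$ also denotes its image modulo $5$. The graph $Y$ has $5^9$ vertices. Since $\Theta$ is connected, $S$ generates all differences $\chi_w-\chi_v$ with $v,w\in V$, and these generate $\Lambda$; so $Y$ is connected. An element $s=\chi_w-\chi_v$ of $S$ determines the ordered pair $(v,w)$, because $1\neq-1$ in $\mathbb Z/5$. Put $[s]=[v\to w]\in\mathcal E$ and $[0]=0$. Then $\mathrm d[s]$ has coefficients in $\{0,\pm1\}$ and reduces to $s$ modulo $5$. Define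
\[
\lambda:C_1(Y)\to\mathcal E,\qquad\lambda(g,h)=[h-g];
\]
degenerate $1$-cubes go to $0$, so $\lambda$ is well defined.

\begin{lemma}\label{lem:cocycles}
\begin{itemize}
\item[(a)] For every square $\sigma$ of $Y$, $\mathrm d\lambda\partial\sigma=0$, and $\lambda\partial\sigma$ is $0$ or $\pm f_i$.
\item[(b)] Let $W:C_2(Y)\to\mathbb Z^8$, where $\mathbb Z^8$ has basis $F_i$ $(i\in\mathbb Z/8)$, send a square $\sigma$ to $0$ or $\pm F_i$ according to (a). Let $c$ be the $F_0$-coordinate of $W$, extended by zero to other degrees. Then $c$ is an additive cocycle of degree $2$.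
\item[(c)] Let $b(y)$ be the coefficient of $\chi_{u_+}$ in $\mathrm d\lambda(y)$ for $y\in C_1(Y)$, and extend $b$ by zero to other degrees. Then $b$ is an additive cocycle of degree $1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $\sigma=(g_0,g_1,g_2,g_3)$, formula \eqref{eq:square} gives
\[
z=\lambda\partial\sigma=[g_1-g_0]+[g_2-g_1]-[g_2-g_3]-[g_3-g_0],
\]
so $\|z\|\le4$ and the coefficients of $\mathrm dz$ have absolute value at most $4$. Modulo $5$, $\mathrm dz$ is $(g_1-g_0)+(g_2-g_1)-(g_2-g_3)-(g_3-g_0)=0$. Hence $\mathrm dz=0$, and Lemma~\ref{lem:theta}(b) applies.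

(b) If $\sigma$ is degenerate, then $\partial\sigma=0$ in $C_1(Y)$, so $W$ is well defined on $C_2(Y)$. Let $\theta:\mathbb Z^8\to\mathcal E$ send $F_i$ to $f_i$; then $\theta W=\lambda\partial$ on $C_2(Y)$. For a $3$-cube $\rho$, write $W(\partial\rho)=\sum n_iF_i$. As $\rho$ has six faces, $\sum|n_i|\le6$, and $\sum n_if_i=\lambda\partial\partial\rho=0$. By Lemma~\ref{lem:theta}(a), $W(\partial\rho)=0$, so $c\partial=0$. The map $\lambda$ depends only on differences, so $c$ is translation invariant. A product of $1$-cubes $(g,g')(h,h')$ is the square $(g+h,\,g'+h,\,g'+h',\,g+h')$, for which $z=[g'-g]+[h'-h]-[g'-g]-[h'-h]=0$; so $c$ vanishes on it.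

(c) By (a), $b\partial=0$. Also $b$ is translation invariant, and in degree $1$ there are no products of two cubes of positive dimension.
\end{proof}

The modulus makes $Y$ finite, and it must exceed $4$. Modulo $4$, for $s\in S$ the square $(0,s,2s,3s)$ would have $\lambda\partial\sigma=4[s]$, and part (a) would fail.

\begin{lemma}\label{lem:cycles}
There are cycles $\ell\in C_1(Y)$ and $x\in C_2(Y)$ with $b(\ell)=5$ and $c(x)=1$.
\end{lemma}

\begin{proof}
Let $s=\chi_{u_+}-\chi_{u_0}\in S$ and $\ell=\sum_{j=0}^4(js,(j+1)s)$. Since $5s=0$, the boundary telescopes to $0$. Each term has $\mathrm d\lambda=\chi_{u_+}-\chi_{u_0}$, so $b(\ell)=5$.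

The map $\iota:\Theta\to Y$, $v\mapsto\chi_v-\chi_{u_+}$, is a graph map with $\lambda(\iota v,\iota w)=[v\to w]$ for adjacent $v,w$. Define the squares
\[
\sigma_i=(\iota u_+,\iota u_i,\iota u_{i+1},\iota u_{i+2})\quad(i\text{ even}),\qquad\sigma_i=(\iota u_{i+1},\iota u_i,\iota u_-,\iota u_{i+2})\quad(i\text{ odd}),
\]
and $x=\sum_i\sigma_i$. Each $\sigma_i$ starts at the source of its face, so that by \eqref{eq:square} the boundary $\partial\sigma_i$ is the right side of \eqref{eq:faces} with every downward edge $[v\to w]$ replaced by the $1$-cube $(\iota v,\iota w)$. This has two consequences. First, $\lambda\partial\sigma_i=f_i$, so $W(\sigma_i)=F_i$ and $c(x)=1$. Second, the homomorphism $\mathcal E\to C_1(Y)$ that sends each downward basis element $[v\to w]$ to $(\iota v,\iota w)$ maps $f_i$ to $\partial\sigma_i$, so $\sum_if_i=0$ gives $\partial x=0$.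
\end{proof}

\section{Proof of Theorem~\ref{thm:rational}}\label{sec:rational}

One pair $(x,c)$ gives one class in each even degree. To obtain many, we take $m$ independent copies; the cycle $\ell$ shifts them to odd degrees.

Let $Y_m=Y^{\square m}$. It is finite and connected, and it is the Cayley graph of $\Lambda^m$ with respect to the union of the $m$ copies of $S$ placed in the single factors, so Section~\ref{sec:algebra} applies to it. The projections $\pi_j:Y_m\to Y$ and the inclusions $\iota_j:Y\to Y_m$ of the factors are graph maps and group homomorphisms. Hence $(\pi_j)_*$ and $(\iota_j)_*$ are chain maps and ring homomorphisms that commute with $\varepsilon$. Put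
\[
c_i=c\circ(\pi_i)_*,\qquad b'=b\circ(\pi_1)_*,\qquad x_j=(\iota_j)_*x,\qquad\ell'=(\iota_1)_*\ell .
\]
Then $c_i$ and $b'$ are additive cocycles of degrees $2$ and $1$, and $x_j$ and $\ell'$ are cycles. Since $\pi_j\iota_j$ is the identity, $c_j(x_j)=1$ and $b'(\ell')=5$. For $i\ne j$ the map $\pi_i\iota_j$ is constant, so it kills chains of positive degree, and $c_i(x_j)=0$.

Fix $\eta\in\{0,1\}$. For $\alpha\in\mathbb Z_{\ge0}^m$ put $|\alpha|=\sum\alpha_i$, $\alpha!=\prod\alpha_i!$ and
\[
y_\alpha=x_1^{\alpha_1}\cdots x_m^{\alpha_m}\,(\ell')^{\eta},\qquad\Phi_\alpha=\langle\underbrace{c_1,\dots,c_1}_{\alpha_1},\dots,\underbrace{c_m,\dots,c_m}_{\alpha_m},(b')\rangle,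
\]
where $b'$ is present if and only if $\eta=1$, and an empty product is the unit of the ring $C_*(Y_m)$. By the Leibniz rule $y_\alpha$ is a cycle, of degree $2|\alpha|+\eta$, and $\Phi_\alpha$ vanishes on boundaries. We claim that for $|\alpha|=|\beta|=k$,
\begin{equation}\label{eq:pairing}
\Phi_\alpha(y_\beta)=\begin{cases}\alpha!\,5^\eta,&\alpha=\beta,\\0,&\alpha\ne\beta.\end{cases}
\end{equation}
For $k=0$ the value is $\varepsilon$ of the unit, which is $1$, if $\eta=0$, and $b'(\ell')=5$ if $\eta=1$. For $k\ge1$ let $j$ be the least index with $\beta_j\ge1$, and let a prime denote lowering the $j$th entry by one, so that $y_\beta=x_jy_{\beta'}$. Lemma~\ref{lem:peel} applies, since $b'$ occurs at most once. Only the $\alpha_j$ entries equal to $c_j$ contribute. If $\alpha_j=0$, then $\alpha\neq\beta$ and $\Phi_\alpha(y_\beta)=0$. If $\alpha_j\ge1$, removing any one of these entries from $\Phi_\alpha$ leaves $\Phi_{\alpha'}$, so $\Phi_\alpha(y_\beta)=\alpha_j\,\Phi_{\alpha'}(y_{\beta'})$. As $\alpha'=\beta'$ if and only if $\alpha=\beta$, and $\alpha_j\cdot\alpha'!=\alpha!$, the claim follows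 by induction on $k$.

Suppose that $\sum_{|\beta|=k}n_\beta\,y_\beta$ is a boundary, with integers $n_\beta$. Applying $\Phi_\alpha$ gives $n_\alpha\,\alpha!\,5^\eta=0$, so $n_\alpha=0$ for every $\alpha$. Hence the classes $[y_\beta]$ with $|\beta|=k$ are linearly independent over $\mathbb Z$ in $\mathcal H_{2k+\eta}(Y_m)$. There are $\binom{k+m-1}{m-1}$ vectors $\beta\in\mathbb Z_{\geq0}^m$ with $|\beta|=k$, which gives both inequalities. For $m=1$ the bound is $1$ in every degree. \qed

\begin{thebibliography}{1}
\bibitem{BGJW} Helene Barcelo, Curtis Greene, Abdul Salam Jarrah and Volkmar Welker, \emph{On the vanishing of discrete singular cubical homology for graphs}, arXiv:1909.02901 (2019).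
\end{thebibliography}
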